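\title{Exponential Finite Countermodels for Conjunctive Queries in the Description Logic $\mathcal{S}$}

\begin{abstract}
We show that finite entailment over knowledge bases in the description logic $\mathcal S$ is coNExpTime-complete both for rooted unions of conjunctive queries and for unions of conjunctive queries that use at most one transitive role. The upper bounds come from one small model theorem for a class of queries containing both: if the query fails in some finite model, or more generally in a model whose transitive roles are noetherian, then it fails in a model of at most exponential size. We also characterize finite entailment of these queries by noetherian models and show that the exponential size bound cannot be avoided.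
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Knowledge bases and queries}

A knowledge base describes a class of labeled directed graphs, its models, and a query describes a finite pattern; the query is entailed if the pattern occurs in every model. We recall the definitions.

Fix pairwise disjoint sets of \emph{concept names} $A,B,\dots$, \emph{role names} and \emph{individual names} $a,b,\dots$, and declare some role names \emph{transitive}. We write $t$ for transitive, $r$ for non-transitive and $\rho$ for arbitrary role names. \emph{Concepts} are built by the grammar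
\[
C::= A\mid\top\mid\neg C\mid C\sqcap C\mid\exists\rho.C .
\]
We use $\bot$, $C\sqcup D$ and $\forall\rho.C$ as abbreviations of $\neg\top$, $\neg(\neg C\sqcap\neg D)$ and $\neg\exists\rho.\neg C$; expanding them changes sizes by a constant factor. An \emph{interpretation} $M$ consists of a nonempty set $\Delta^M$, a subset $A^M\subseteq\Delta^M$ for each concept name, a binary relation $\rho^M$ on $\Delta^M$ for each role name, which is transitive if $\rho$ is, and an element $a^M$ for each individual name. If $(m,m')\in\rho^M$, we call $m'$ a \emph{$\rho$-successor} of $m$. Concepts denote subsets of $\Delta^M$: $\top^M=\Delta^M$, the connectives $\neg,\sqcap$ are complement and intersection, and $(\exists\rho.C)^M$ is the set of elements with a $\rho$-successor in $C^M$. A \emph{TBox} $\mathcal T$ is a finite set of inclusions $C\sqsubseteq D$, an \emph{ABox} $\mathcal A$ is a finite set of assertions $C(a)$ and $\rho(a,b)$, and $\mathcal K=\langle\mathcal T,\mathcal A\rangle$ is a \emph{knowledge base} (KB). The interpretation $M$ is a \emph{model} of $\mathcal K$ if $C^M\subseteq D^M$, $a^M\in C^M$ and $(a^M,b^M)\in\rho^M$ for all its inclusions and assertions. This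 logic is $\mathcal S$; without transitive role names it is $\mathcal{ALC}$. Interpretations are taken to interpret only the names that occur in the input under discussion.

A \emph{conjunctive query} (CQ) $q$ consists of a finite set $\mathrm{var}(q)$ of variables, a finite set of atoms $A(x)$ and $\rho(x,y)$ over these variables, and a tuple $\bar x$ of distinct \emph{answer variables}; it is \emph{Boolean} if $\bar x$ is empty. A \emph{homomorphism} from $q$ to $M$ is a map $h:\mathrm{var}(q)\to\Delta^M$ with $h(x)\in A^M$ and $(h(x),h(y))\in\rho^M$ for all atoms $A(x)$, $\rho(x,y)$ of $q$. Given a tuple $\bar a$ of individual names of the same length as $\bar x$, a \emph{match} is a homomorphism that sends the $i$-th answer variable to $a_i^M$. A \emph{union of conjunctive queries} (UCQ) $Q$ is a nonempty finite set of CQs with answer tuples of the same length, and $\bar a$ is an \emph{answer} to $Q$ in $M$, written $M\models Q(\bar a)$, if some CQ of $Q$ has a match. A model of $\mathcal K$ with $M\not\models Q(\bar a)$ is a \emph{countermodel}. The KB $\mathcal K$ \emph{entails} $Q(\bar a)$ if there is no countermodel, and \emph{finitely entails} it, written $\mathcal K\models_{\mathrm{fin}}Q(\bar a)$,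 if there is no countermodel with finite domain.

The \emph{components} of a CQ are the connected components of the graph on its variables in which $x$ and $y$ are adjacent when they occur together in a role atom; a component is again a CQ, with the atoms and answer variables that it contains. A UCQ is \emph{rooted} if each of its CQs is connected and has at least one answer variable.

Complexity is combined complexity, measured in the total size $|\mathcal K|+|Q|$. Recall that NExpTime is nondeterministic time $2^{\mathrm{poly}}$, that coNExpTime is the class of complements of NExpTime problems, and that 2ExpTime is deterministic time $2^{2^{\mathrm{poly}}}$.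

\subsection{The question}

The following is known.
\begin{enumerate}
\item[(K1)] Over unrestricted models, UCQ entailment in $\mathcal S$ is 2ExpTime-complete, and hardness holds already for Boolean CQs that use two transitive roles. Finite UCQ entailment in $\mathcal S$ is 2ExpTime-complete as well.
\item[(K2)] Over unrestricted models, entailment of rooted UCQs is coNExpTime-complete.
\item[(K3)] Over unrestricted models, entailment of UCQs that use at most one transitive role name, and arbitrarily many non-transitive ones, is coNExpTime-complete.
\end{enumerate}
The problem posed in \cite{IJMM} is whether the upper bounds in (K2) and (K3) survive the restriction to finite models: \emph{is finite entailment of rooted UCQs over $\mathcal S$ KBs in coNExpTime, and is finite entailment of UCQs using at most one transitive role in coNExpTime?}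

The finite problems are not the unrestricted ones in disguise.

\begin{example}\label{ex:loop}
Let $\mathcal T=\{\top\sqsubseteq\exists\rho.\top\}$, $\mathcal A=\{\top(a)\}$, and let $q$ have atoms $\rho(z,x)$, $\rho(x,x)$ and answer variable $z$, instantiated by $a$. If $\rho$ is non-transitive, a directed cycle of length two is a finite countermodel. Let $\rho=t$ be transitive. Then $\mathbb N$ with $t$ interpreted as $<$ is a countermodel. In a finite model, follow $t$-successors $a=v_0,v_1,v_2,\dots$ and pick $1\le i<j$ with $v_i=v_j$; transitivity gives $(v_0,v_i)\in t^M$ and $(v_i,v_i)\in t^M$. So $q(a)$ is finitely entailed but not entailed, and $q$ is rooted and uses one transitive role.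
\end{example}

Since by (K1) finiteness does not change the complexity for arbitrary UCQs, one would guess that it does not change it for the two fragments either. The most direct route to a coNExpTime bound is to show that a finite countermodel can be shrunk to exponential size, and then to guess it. Such a statement must use the shape of the query: for arbitrary UCQs it would, by (K1), place 2ExpTime inside coNExpTime. It must also use finiteness of the given countermodel, by Example~\ref{ex:loop}. The following definitions isolate what is used.

\begin{definition}
A UCQ is \emph{admissible} if every component of each of its CQs contains an answer variable or mentions at most one transitive role name; different components may mention different ones.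
\end{definition}

Rooted UCQs and UCQs using at most one transitive role are admissible.

\begin{definition}
A transitive relation $R$ is \emph{noetherian} if there is no infinite sequence $v_0,v_1,\dots$ with $(v_i,v_{i+1})\in R$ and $(v_{i+1},v_i)\notin R$ for all $i$. A transitive role $t$ is noetherian in $M$ if $t^M$ is.
\end{definition}

Thus one cannot move forward forever along $R$ without at some step being able to return. The order $<$ on $\mathbb N$ is not noetherian.

\begin{lemma}\label{lem:noeth}
Let $R$ be a transitive relation on a set $X$ and let $\theta$ be a map from $X$ to a finite set such that membership of $(v,v')$ in $R$ depends only on $(\theta(v),\theta(v'))$. Then $R$ is noetherian. In particular, in a finite interpretation every transitive role is noetherian.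
\end{lemma}

\begin{proof}
Let $(v_i,v_{i+1})\in R$ for all $i$ and choose $i<j$ with $\theta(v_i)=\theta(v_j)$. If $j>i+1$, then $(v_{i+1},v_j)\in R$ by transitivity, and $(v_{i+1},v_i)$ has the same image under $\theta$. If $j=i+1$, then $(v_{i+1},v_i)$ has the same image as $(v_i,v_{i+1})$. In both cases $(v_{i+1},v_i)\in R$. For finite $X$ let $\theta$ be the identity.
\end{proof}

\subsection{Results}

The answer is yes in both cases.

\begin{theorem}\label{thm:main}
There is a polynomial $\mathsf p$ such that for every $\mathcal S$ KB $\mathcal K$, admissible UCQ $Q$ and tuple $\bar a$ the following holds. If some model $M$ of $\mathcal K$ in which all transitive roles are noetherian (for example a finite model) has $M\not\models Q(\bar a)$, then there is a finite model $F$ of $\mathcal K$ with $F\not\models Q(\bar a)$ and $|\Delta^F|\le 2^{\mathsf p(|\mathcal K|+|Q|)}$.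
\end{theorem}

\begin{corollary}\label{cor:upper}
Finite entailment of admissible UCQs over $\mathcal S$ KBs is in coNExpTime. In particular this holds for rooted UCQs and for UCQs using at most one transitive role.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main} and Lemma~\ref{lem:noeth}, $\mathcal K\not\models_{\mathrm{fin}}Q(\bar a)$ if and only if there is a countermodel $F$ with at most $2^{\mathsf p(|\mathcal K|+|Q|)}$ elements. Guess $F$. Transitivity, the TBox and the ABox are checked in time polynomial in $|\Delta^F|$ and $|\mathcal K|$, evaluating concepts from the inside out. A CQ with $k$ variables has $|\Delta^F|^k=2^{\mathrm{poly}}$ assignments, and one checks for each that it is not a match. So non-entailment is in NExpTime.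
\end{proof}

Three results complement this.

\begin{theorem}\label{thm:hard}
Finite entailment is coNExpTime-hard already for UCQs that are simultaneously rooted and use a single transitive role, and also for the Boolean versions of these queries. Hence finite entailment is coNExpTime-complete both for rooted UCQs and for UCQs using at most one transitive role. The same reduction works over unrestricted models.
\end{theorem}

\begin{theorem}\label{thm:char}
Let $Q$ be admissible. Then $\mathcal K\models_{\mathrm{fin}}Q(\bar a)$ if and only if $\bar a$ is an answer to $Q$ in every model of $\mathcal K$ in which the transitive roles occurring in $Q$ are noetherian. In particular, for UCQs without transitive roles, finite and unrestricted entailment coincide, even if $\mathcal T$ uses transitive roles.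
\end{theorem}

\begin{proposition}\label{prop:size}
An exponential size bound in Theorem~\ref{thm:main} is unavoidable: there are KBs $\mathcal K_D$ $(D\ge1)$ of size $O(D\log D)$ and a fixed atomic query that is not finitely entailed by any $\mathcal K_D$, such that every model of $\mathcal K_D$ has at least $2^D$ elements.
\end{proposition}

We do not assume that distinct individual names denote distinct elements. All results also hold under this unique name assumption, because every interpretation built below either keeps apart the individuals that the given model keeps apart or interprets distinct names by distinct elements outright.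

Theorem~\ref{thm:main} is proved in Sections~\ref{sec:Z}--\ref{sec:match}. The model $F$ is an unraveling of $M$ that treats each transitive role in a single step (Section~\ref{sec:Z}), is exact near the individuals, and farther away remembers only its last few steps and replaces elements of $M$ by representatives (Section~\ref{sec:F}). Section~\ref{sec:match} turns a match in $F$ into a match in $M$. Section~\ref{sec:lower} proves Theorem~\ref{thm:hard} and Proposition~\ref{prop:size}, and Section~\ref{sec:char} proves Theorem~\ref{thm:char}.

\section{Bounded sets of witnesses for a transitive role}\label{sec:Z}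

Until the end of Section~\ref{sec:match} we fix $\mathcal K$, $Q$, $\bar a$ and $M$ as in Theorem~\ref{thm:main}. Let $\mathrm{cl}$ consist of $\top$, all subconcepts of concepts in $\mathcal K$ and all concept names of $Q$, and let $n=|\mathrm{cl}|$. Let $N_R$ and $N_T$ be the sets of non-transitive and transitive role names in $\mathcal K$ and $Q$. The \emph{type} of $m\in\Delta^M$ is $\mathrm{tp}(m)=\{C\in\mathrm{cl}:m\in C^M\}$. Let $k$ be the largest number of variables of a CQ of $Q$; since a CQ without variables has the empty match, $k\ge1$. We write $2^{\mathrm{poly}}$ for a bound of the form $2^{\mathsf p(|\mathcal K|+|Q|)}$ with a polynomial $\mathsf p$ that depends neither on the input nor on $M$.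

A finite model must close infinite chains of obligations $\exists\rho.C$ into cycles. For a non-transitive role one can make the cycle longer than the query can see. For a transitive role this is useless: the transitive closure of a cycle of any length is a complete relation with loops. The remedy is not to create $t$-cycles at all but to copy them from $M$, and noetherianity guarantees that a bounded piece of $M$ suffices.

\begin{example}\label{ex:final}
Let $\mathcal T=\{\top\sqsubseteq\exists t.A\sqcap\exists t.\neg A\}$ and $m\in\Delta^M$. As $t$ is noetherian, $m$ has a $t$-successor $v\in A^M$ such that every $t$-successor of $v$ in $A^M$ has $v$ as a $t$-successor. Let $v'\notin A^M$ be a $t$-successor of $v$ and $v''\in A^M$ a $t$-successor of $v'$. Then $(v,v'')\in t^M$, so $(v'',v)\in t^M$, so $(v',v)\in t^M$. Hence $t^M$ contains all four pairs over $\{v,v'\}$, and the two-element set $\{v,v'\}$ contains witnesses for all obligations of $m$, $v$ and $v'$.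
\end{example}

In general the obligations change as one moves along $t$, and the choice has to be iterated; the point is that each concept needs to be served only once along a branch.

\begin{lemma}\label{lem:Z}
For every $t\in N_T$ and $m\in\Delta^M$ there is a set $Z_t(m)\subseteq\Delta^M$ with $|Z_t(m)|\le(n+1)^n$ such that
\begin{enumerate}
\item[(a)] $(m,z)\in t^M$ for all $z\in Z_t(m)$;
\item[(b)] if $\exists t.C\in\mathrm{tp}(m)$, then $Z_t(m)\cap C^M\neq\emptyset$;
\item[(c)] if $z\in Z_t(m)$ and $\exists t.C\in\mathrm{tp}(z)$, then $(z,z')\in t^M$ for some $z'\in Z_t(m)\cap C^M$.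
\end{enumerate}
\end{lemma}

\begin{proof}
Call $v'\in C^M$ \emph{$C$-final} if every $v''\in C^M$ with $(v',v'')\in t^M$ satisfies $(v'',v')\in t^M$. If $\exists t.C\in\mathrm{tp}(v)$, then $v$ has a $C$-final $t$-successor. Indeed, start with any $t$-successor of $v$ in $C^M$, and as long as the current element $v'$ is not $C$-final, move to some $v''\in C^M$ with $(v',v'')\in t^M$ and $(v'',v')\notin t^M$. By transitivity $v''$ is again a $t$-successor of $v$, and the process stops because $t$ is noetherian. Fix such a successor $\varphi(v,C)$.

Consider the sequences $v_0=m$, $v_i=\varphi(v_{i-1},C_i)$ for $1\le i\le j$, where $j\ge1$, $\exists t.C_i\in\mathrm{tp}(v_{i-1})$, and $C_1,\dots,C_j$ are pairwise distinct. Let $Z_t(m)$ be the set of all their members $v_i$ with $i\ge1$; each is the last member of such a sequence. A sequence is determined by $C_1,\dots,C_j\in\mathrm{cl}$, so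
\[
|Z_t(m)|\le\sum_{j}\binom nj\,j!\le\sum_j\binom nj n^j=(n+1)^n .
\]
Item (a) holds by transitivity, and (b) holds because $\varphi(m,C)\in Z_t(m)$. For (c), let $z=v_j$ be the last member of a sequence and $\exists t.C\in\mathrm{tp}(z)$. If $C\notin\{C_1,\dots,C_j\}$, take $z'=\varphi(v_j,C)$. If $C=C_i$, pick $v''\in C^M$ with $(v_j,v'')\in t^M$. Then $(v_i,v'')\in t^M$, because $i=j$ or $(v_i,v_j)\in t^M$. Since $v_i$ is $C$-final, $(v'',v_i)\in t^M$, hence $(v_j,v_i)\in t^M$, and $z'=v_i$ works.
\end{proof}

For non-transitive roles we need only single witnesses: for $r\in N_R$ and $\exists r.C\in\mathrm{tp}(m)$ fix an $r$-successor $w(m,r,C)$ of $m$ in $C^M$.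

\section{The finite interpretation $F$}\label{sec:F}

\subsection{Between unraveling and quotient}

There are two standard ways to reshape $M$. \emph{Unraveling} takes as elements the finite paths in $M$ that start at an individual and follow chosen witnesses. Sending a path to its endpoint is a homomorphism to $M$, so no match is created, but the result is infinite. \emph{Identifying elements of equal type} gives at most $2^n$ elements but creates matches, in two ways.

\begin{example}\label{ex:quot}
(a) Let $\mathcal T=\{\top\sqsubseteq\exists r.\top\}$ and let $M$ be $\mathbb N$ with the successor relation. All elements have one type, and the quotient is a loop, which matches every directed $r$-cycle. The cycle $\mathbb Z/(k+1)$ is also a model of $\mathcal T$, and a directed $r$-cycle of length $l$ maps to it only if $k+1$ divides $l$; so no such cycle with at most $k$ variables matches.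

(b) Let $\mathcal T=\emptyset$, let $M$ have four elements with $r^M=\{(m_1,m_1'),(m_2,m_2')\}$, $A^M=\{m_1\}$, $B^M=\{m_2\}$, and let $q$ have atoms $A(x_1)$, $r(x_1,y)$, $B(x_2)$, $r(x_2,y)$. There is no match in $M$, but $m_1'$ and $m_2'$ have the same type, and identifying them creates one. An element that remembers where it was entered from is not identified in this way.
\end{example}

So the nodes of $F$ will be paths that carry a counter modulo $k+1$, as in (a), and are cut down to their last $K$ steps, as a memory against (b). We take
\[
K=2k+1 ;
\]
Lemma~\ref{lem:suffix} explains this value. Cutting alone does not give finiteness, since the steps mention elements of $M$. Therefore a step records two elements: the element $\mathrm{in}$ of $M$ that it reaches, and an element $\mathrm{out}$, drawn from a bounded supply, from which the path continues.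

For this we fix an equivalence relation $\sim$ on $\Delta^M$ with a finite number $\nu$ of classes such that $m\sim m'$ implies $\mathrm{tp}(m)=\mathrm{tp}(m')$, and a map $\mathrm{rep}$ sending each element to a fixed representative of its class. Everything up to Lemma~\ref{lem:levels} holds for any such $\sim$. The relation is chosen in Definition~\ref{def:sim}, in terms of $M$ and $Q$ only, with $\nu\le2^{\mathrm{poly}}$.

\subsection{Definition}

Let $I$ be the set of all $a^M$ with $a$ an individual of $\mathcal A$ or $\bar a$; if there are none, let $I$ consist of one arbitrary element of $\Delta^M$. For a word $u$ and $N\ge0$ let $\mathrm{suf}_N(u)$ be the suffix of $u$ of length $N$, or $u$ itself if $|u|<N$. We use freely that $\mathrm{suf}_N(\mathrm{suf}_{N'}(u))=\mathrm{suf}_N(u)$ for $N\le N'$, and that $\mathrm{suf}_N(u\ell)=\mathrm{suf}_{N-1}(u)\,\ell$ for a letter $\ell$ and $N\ge1$.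

\medskip\noindent\textbf{Letters.} For $d\in I$ there is a \emph{core letter} $[d]$ with $\mathrm{in}([d])=\mathrm{out}([d])=d$ and counter $0$. All other letters are tuples $\ell=(e,\sigma,c,o)$. Here $e\in\Delta^M$ is the element at which the step starts; the \emph{step} $\sigma$ is either a pair $(r,C)$ with $r\in N_R$ and $\exists r.C\in\mathrm{tp}(e)$, and then $\mathrm{in}(\ell)=w(e,r,C)$, or a pair $(t,z)$ with $t\in N_T$ and $z\in Z_t(e)$, and then $\mathrm{in}(\ell)=z$; the counter is $c\in\mathbb Z/(k+1)$; and $\mathrm{out}(\ell)=o$ is $\mathrm{in}(\ell)$ or $\mathrm{rep}(\mathrm{in}(\ell))$. For a nonempty word $u$, the values $\mathrm{in}(u)$, $\mathrm{out}(u)$ and the counter $\kappa(u)$ are those of its last letter, and $u$ is \emph{$\rho$-entered} if the step of its last letter has role $\rho$.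

\medskip\noindent\textbf{Nodes.} The domain $\Delta^F$ is the least set of words that contains the \emph{core nodes} $[d]$, $d\in I$, and is closed under taking children. The children of a node $u$ with $e=\mathrm{out}(u)$ and $c=\kappa(u)$ are the words $\mathrm{suf}_K(u\ell)$ for the following letters $\ell$:
\begin{itemize}
\item \emph{$r$-children}, $r\in N_R$: $\ell=(e,(r,C),c+1,o)$ for each $\exists r.C\in\mathrm{tp}(e)$;
\item \emph{$t$-children}, $t\in N_T$, only if $u$ is not $t$-entered: $\ell=(e,(t,z),c,o)$ for each $z\in Z_t(e)$;
\end{itemize}
in both cases $o=\mathrm{in}(\ell)$ if $|u|+1<K$, and $o=\mathrm{rep}(\mathrm{in}(\ell))$ otherwise.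

A $t$-entered node gets no $t$-children because Lemma~\ref{lem:Z}(c) lets it find its $t$-witnesses among its siblings; it does get children for all other roles. The following facts are read off the definition.
\begin{enumerate}
\item[(N1)] A child of $u$ has the form $\mathrm{suf}_{K-1}(u)\,\ell$ and has length $\min(|u|+1,K)\ge2$. So core nodes are not children. Every non-core node is a child of some node, since $\Delta^F$ is least; if it is $\rho$-entered, it is a $\rho$-child.
\item[(N2)] $\mathrm{in}(u)\sim\mathrm{out}(u)$ for all nodes $u$, and $\mathrm{in}(u)=\mathrm{out}(u)$ if $|u|<K$.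
\end{enumerate}

\medskip\noindent\textbf{Interpretation.} Put $a^F=[a^M]$ and $A^F=\{u:\mathrm{in}(u)\in A^M\}$. The relation $\rho^F$ consists of the following edges, the last two kinds only for $\rho=t\in N_T$:
\begin{itemize}
\item \emph{core edges} $([d],[d'])$ with $(d,d')\in\rho^M$;
\item \emph{child edges} $(u,u')$ with $u'$ a $\rho$-child of $u$;
\item \emph{shortcut edges} $([d],u')$ with $(d,d')\in t^M$ for some $d'\in I$ and $u'$ a $t$-child of $[d']$;
\item \emph{sibling edges} $(u',u'')$ with $u',u''$ $t$-children of a common node and $(\mathrm{in}(u'),\mathrm{in}(u''))\in t^M$; here $u'=u''$ is allowed.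
\end{itemize}
Thus the $t$-children of a node $u$, with their sibling edges, are a copy of $t^M$ restricted to $Z_t(\mathrm{out}(u))$.

\subsection{$F$ is a small model}

\begin{lemma}\label{lem:size}
If $\nu\le2^{\mathrm{poly}}$, then $|\Delta^F|\le2^{\mathrm{poly}}$.
\end{lemma}

\begin{proof}
From a given $e\in\Delta^M$ there are at most $b=n+|N_T|(n+1)^n$ steps. Let $V_1=I$ and let $V_{j+1}$ consist of all $w(e,r,C)$ and all $z\in Z_t(e)$ with $e\in V_j$, so $|V_j|\le|I|\,b^{j-1}$. By (N1), (N2) and induction on $j$, a node of length $j<K$ has its out-value in $V_j$. A node of length $K$ is a child of a node $u$ with $|u|+1\ge K$, so its out-value is a representative. Hence there are at most $\omega=K|I|b^{K}+\nu$ out-values of nodes. Every letter of a node is a core letter or a tuple $(e,\sigma,c,o)$ whose first entry is the out-value of a node, so at most $\Lambda=|I|+2(k+1)b\,\omega$ letters occur, and $|\Delta^F|\le K\Lambda^K$. As $n$, $|N_T|$, $|I|$ and $K$ are linear in $|\mathcal K|+|Q|$, the numbers $b$, $\omega$, $\Lambda$ and $K\Lambda^K$ are $2^{\mathrm{poly}}$.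
\end{proof}

A node of length $K$ can have several parents. For transitivity they must have the same family of $t$-children.

\begin{lemma}\label{lem:trans}
If some node is a $t$-child of both $u$ and $v$, then $u$ and $v$ have the same $t$-children. The relation $t^F$ is transitive for every $t\in N_T$.
\end{lemma}

\begin{proof}
Let $u'$ be a $t$-child of $u$ and $v$. Neither $u$ nor $v$ is $t$-entered. The last letter of $u'$ has first entry $\mathrm{out}(u)=\mathrm{out}(v)$ and counter $\kappa(u)=\kappa(v)$. By (N1), each of $|u|+1<K$ and $|v|+1<K$ is equivalent to $|u'|<K$. So the same letters $\ell$ produce $t$-children of $u$ and of $v$. Finally $\mathrm{suf}_{K-1}(u)$ and $\mathrm{suf}_{K-1}(v)$ both equal $u'$ without its last letter, so each $\ell$ produces the same word.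

Let $(u_1,u_2),(u_2,u_3)\in t^F$. Suppose first that $u_2=[d_2]$ is a core node. Child, shortcut and sibling edges end in children, so $(u_1,u_2)$ is a core edge with $u_1=[d_1]$ and $(d_1,d_2)\in t^M$. Sibling edges start in children, so $(u_2,u_3)$ is a core, child or shortcut edge. Then $(u_1,u_3)$ is a core edge, a shortcut edge and a shortcut edge, respectively, using transitivity of $t^M$ in the first and third case. Suppose now that $u_2$ is not a core node. Then $(u_1,u_2)$ is a child, shortcut or sibling edge, so $u_2$ is a $t$-child of a node $v$, where $v=u_1$, or $v=[d']$ is the core node in the definition of the shortcut edge, or $v$ is a common parent of $u_1$ and $u_2$. Being $t$-entered, $u_2$ has no $t$-children, so $(u_2,u_3)$ is a sibling edge, and by the first part $u_3$ is a $t$-child of $v$. Therefore $(u_1,u_3)$ is an edge of the same kind as $(u_1,u_2)$; for sibling edges, $(\mathrm{in}(u_1),\mathrm{in}(u_3))\in t^M$ by transitivity of $t^M$.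
\end{proof}

Every edge of $F$ comes from an edge of $M$, but the starting point depends on the kind of edge.

\begin{lemma}\label{lem:edges}
Let $(u,u')\in\rho^F$. If it is a child edge, then $(\mathrm{out}(u),\mathrm{in}(u'))\in\rho^M$. Otherwise $(\mathrm{in}(u),\mathrm{in}(u'))\in\rho^M$.
\end{lemma}

\begin{proof}
For a child edge, $\mathrm{in}(u')$ is $w(\mathrm{out}(u),r,C)$ or lies in $Z_t(\mathrm{out}(u))$, where Lemma~\ref{lem:Z}(a) applies. For core and sibling edges this is the definition. For a shortcut edge $([d],u')$ through $[d']$, compose $(d,d')\in t^M$ with $(d',\mathrm{in}(u'))\in t^M$.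
\end{proof}

\begin{lemma}\label{lem:model}
For all $u\in\Delta^F$ and $C\in\mathrm{cl}$, $u\in C^F$ if and only if $\mathrm{in}(u)\in C^M$. Consequently $F$ is a model of $\mathcal K$.
\end{lemma}

\begin{proof}
Induction on $C$. Concept names are covered by the definition, and $\top,\neg,\sqcap$ pass through the equivalence. Consider $\exists\rho.C$, and recall $\mathrm{tp}(\mathrm{in}(u))=\mathrm{tp}(\mathrm{out}(u))$.

Let $u\in(\exists\rho.C)^F$, with $(u,u')\in\rho^F$ and $u'\in C^F$. By induction $\mathrm{in}(u')\in C^M$, and by Lemma~\ref{lem:edges} $\mathrm{in}(u')$ is a $\rho$-successor of $\mathrm{in}(u)$ or of $\mathrm{out}(u)$. Either way $\exists\rho.C\in\mathrm{tp}(\mathrm{in}(u))$.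

Conversely let $\exists\rho.C\in\mathrm{tp}(\mathrm{in}(u))=\mathrm{tp}(\mathrm{out}(u))$. By induction it suffices to find a $\rho$-successor $u'$ of $u$ in $F$ with $\mathrm{in}(u')\in C^M$. If $\rho=r\in N_R$, take the $r$-child with step $(r,C)$. If $\rho=t$ and $u$ is not $t$-entered, Lemma~\ref{lem:Z}(b) gives $z\in Z_t(\mathrm{out}(u))\cap C^M$; take the $t$-child with step $(t,z)$. If $u$ is $t$-entered, it is a $t$-child of some $v$ and $\mathrm{in}(u)\in Z_t(\mathrm{out}(v))$. Lemma~\ref{lem:Z}(c) gives $z'\in Z_t(\mathrm{out}(v))\cap C^M$ with $(\mathrm{in}(u),z')\in t^M$, and the $t$-child of $v$ with step $(t,z')$ is reached from $u$ by a sibling edge.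

Inclusions of $\mathcal T$ hold in $F$ because they hold at each $\mathrm{in}(u)$ in $M$; concept assertions hold because $\mathrm{in}(a^F)=a^M$; role assertions are realized by core edges.
\end{proof}

\section{From matches in $F$ to matches in $M$}\label{sec:match}

Rename variables so that different CQs of $Q$ share none. Every atom of a CQ $q$ lies in one component, so matches of all components of $q$ combine to a match of $q$. As $M\not\models Q(\bar a)$, each $q$ has a component $p_q$ without a match in $M$. It suffices to show that no $p_q$ has a match in $F$.

\subsection{Matches that touch the core}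

Near the core $F$ is an exact unraveling. This settles all components with an answer variable, whatever roles they mention.

\begin{lemma}\label{lem:core}
No match of $p_q$ in $F$ maps a variable to a core node. In particular, if $p_q$ contains an answer variable, it has no match in $F$.
\end{lemma}

\begin{proof}
If one endpoint of an edge of $F$ has length $j<K$, the other has length at most $j+1$. Indeed, core and sibling edges join nodes of equal length, shortcut edges join lengths $1$ and $2$, and for a child edge $(u,u')$, (N1) gives $|u'|=j+1$ if $|u|=j$ and $|u|=j-1$ if $|u'|=j$. Let $h$ be a match with a core node in its image. Since $p_q$ is connected with at most $k$ variables, every $h(x)$ has length at most $1+(k-1)=k<K$. On such nodes $\mathrm{in}=\mathrm{out}$ by (N2), so by Lemma~\ref{lem:edges} and the definition of $A^F$ the map $\mathrm{in}\circ h$ is a homomorphism to $M$. It is a match because $\mathrm{in}(a^F)=a^M$, which contradicts the choice of $p_q$. An answer variable is mapped to some $a^F$, a core node.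
\end{proof}

Let $\mathcal P$ be the set of those $p_q$ that have no answer variable. Each $p\in\mathcal P$ is connected, has at most $k$ variables and, by admissibility, mentions at most one transitive role $t_p$. If it mentions none, statements about $t_p$ are void and no node counts as $t_p$-entered. It remains to exclude homomorphisms $h:p\to F$ that avoid the core. For such $h$, an atom $r(x,y)$ with $r\in N_R$ goes to a child edge, and an atom $t_p(x,y)$ goes to a child or a sibling edge.

\subsection{Levels}

The counter forces $p$ to be stratified by its non-transitive atoms. A \emph{level function} for $p\in\mathcal P$ is a map $\lambda:\mathrm{var}(p)\to\mathbb Z$ with $\lambda(y)=\lambda(x)+1$ for every atom $r(x,y)$, $r\in N_R$, and $\lambda(y)=\lambda(x)$ for every atom $t_p(x,y)$. If one exists, $p$ is \emph{leveled}. Levels of adjacent variables differ by at most one, so $\max\lambda-\min\lambda\le k-1$.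

\begin{lemma}\label{lem:levels}
If $p\in\mathcal P$ has a homomorphism $h$ to $F$ that avoids the core, then $p$ is leveled.
\end{lemma}

\begin{proof}
For an atom $\rho(x,y)$ of $p$ let $\varepsilon=1$ if $\rho\in N_R$ and $\varepsilon=0$ if $\rho=t_p$. Then $\kappa(h(y))-\kappa(h(x))=\varepsilon$ in $\mathbb Z/(k+1)$: an $r$-child increases the counter, a $t_p$-child keeps it, and siblings share the counter of their parent. Choose a spanning tree of the graph of $p$, an atom for each tree edge, and a variable $x_0$. Define $\lambda$ by $\lambda(x_0)=0$ and by the level condition for the chosen atoms. Along the tree, $\lambda(x)\equiv\kappa(h(x))-\kappa(h(x_0))$ modulo $k+1$. For an arbitrary atom $\rho(x,y)$, the integer $\lambda(y)-\lambda(x)-\varepsilon$ is therefore divisible by $k+1$. The tree path from $x$ to $y$ has at most $k-1$ edges, so this integer has absolute value at most $k$ and is $0$.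
\end{proof}

\subsection{A worked case}\label{sub:case}

The map $\mathrm{in}\circ h$ is no longer a homomorphism, because child edges start at out-values. The following case shows what the memory gives and what $\sim$ must add. Let $p$ have atoms
\[
t(x_1,x_2),\quad r(x_1,y_1),\quad r(x_2,y_2),\quad t(y_1,z),\quad t(y_2,z),\quad A(z),
\]
with $x_1,x_2$ on level $0$ and $y_1,y_2,z$ on level $1$, and let $h:p\to F$ avoid the core.

The nodes $h(y_i)$ are $r$-entered, and sibling edges start at $t$-entered nodes, so $h(z)$ is a $t$-child of both: $h(z)=\mathrm{suf}_{K-1}(h(y_1))\,\ell_z=\mathrm{suf}_{K-1}(h(y_2))\,\ell_z$. Hence $h(y_1)$ and $h(y_2)$ end in the same two letters $\ell_x\ell_y$, and $\ell_x$ is the last letter of both $h(x_1)$ and $h(x_2)$. The node $h(x_2)$ has an incoming $t$-edge, so $\ell_x$ has a $t$-step; thus $h(x_1)$ is $t$-entered too, and the edge is a sibling edge. Lemma~\ref{lem:edges} yields three fragments in $M$, shown in Figure~\ref{fig:case}: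
\[
(\mathrm{in}(\ell_x),\mathrm{in}(\ell_x))\in t^M,\quad(\mathrm{out}(\ell_x),\mathrm{in}(\ell_y))\in r^M,\quad(\mathrm{out}(\ell_y),\mathrm{in}(\ell_z))\in t^M,
\]
with $\mathrm{in}(\ell_z)\in A^M$. There are two gaps. Suppose that $\sim$ preserves the property $\Phi$ of having a $t$-successor in $A^M$ and the property $\Psi$ of having an $r$-successor with $\Phi$. Then $\Phi$ passes from $\mathrm{out}(\ell_y)$ to $\mathrm{in}(\ell_y)$, so $\mathrm{out}(\ell_x)$ has $\Psi$, and $\Psi$ passes to $\mathrm{in}(\ell_x)$. Sending $x_1,x_2$ to $\mathrm{in}(\ell_x)$, both $y_i$ to an $r$-successor with $\Phi$, and $z$ to a $t$-successor of it in $A^M$ is a match in $M$.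

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (x1) at (0,0) {$x_1$}; \node (x2) at (2.4,0) {$x_2$};
\node (y1) at (0,1.5) {$y_1$}; \node (y2) at (2.4,1.5) {$y_2$};
\node (z) at (1.2,1.5) {$z$}; \node at (1.2,1.9) {$A$};
\draw[->] (x1) -- node[below] {$t$} (x2);
\draw[->] (x1) -- node[left] {$r$} (y1);
\draw[->] (x2) -- node[right] {$r$} (y2);
\draw[->] (y1) -- node[below] {$t$} (z);
\draw[->] (y2) -- node[below] {$t$} (z);
\node (a) at (5,0) {$\mathrm{in}(\ell_x)$}; \node (b) at (7,0) {$\mathrm{out}(\ell_x)$};
\node (c) at (7,1.5) {$\mathrm{in}(\ell_y)$}; \node (d) at (9,1.5) {$\mathrm{out}(\ell_y)$};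
\node (e) at (11,1.5) {$\mathrm{in}(\ell_z)$}; \node at (11,1.9) {$A$};
\draw[->] (a) to[loop above] node[above] {$t$} (a);
\draw[dashed] (a) -- node[below] {$\sim$} (b);
\draw[->] (b) -- node[right] {$r$} (c);
\draw[dashed] (c) -- node[below] {$\sim$} (d);
\draw[->] (d) -- node[below] {$t$} (e);
\end{tikzpicture}
\caption{Left: a query with two levels; $r$ raises the level and the transitive role $t$ keeps it. Right: the edges of the given model $M$ that a match of the query in $F$ provides. Dashed lines join elements that are only equivalent under $\sim$; these gaps have to be closed to obtain a match in $M$.}\label{fig:case}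
\end{figure}

Two features are general. The memory forces all entry points of the upper part, here $y_1$ and $y_2$, onto the same last letters, so that it is enough to know whether the upper part matches with \emph{all entry points sent to one element}. This is one property per variable, and that keeps $\nu$ exponential. And two kinds of property are needed: $\Phi$ for a node entered by a non-transitive role, where the match continues from the out-value, and $\Psi$ for a $t$-entered node, which is tied to its in-value by sibling edges while its $r$-children hang on the out-value. In general the upper part contains an arbitrary pattern of $t$-atoms, so we define these properties by homomorphisms rather than by concepts.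

\subsection{The equivalence relation}

Fix a level function $\lambda$ for each leveled $p\in\mathcal P$. A \emph{walk} in $p$ is a sequence of variables in which any two consecutive members are the two arguments of a role atom, in either order. An \emph{entry variable} is a variable $y$ such that $p$ has an atom $r(x,y)$ with $r\in N_R$. For $y\in\mathrm{var}(p)$ let
\begin{itemize}
\item $P_y$ be the set of variables reachable from $y$ by a walk all of whose members have level at least $\lambda(y)$;
\item $R_y$ be the set of entry variables in $P_y$ of level $\lambda(y)$.
\end{itemize}
For $P\subseteq\mathrm{var}(p)$ let $p|P$ be the CQ with variables $P$ and all atoms of $p$ whose variables lie in $P$. In the worked case, $P_{y_1}=\{y_1,y_2,z\}$ and $R_{y_1}=\{y_1,y_2\}$.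

\begin{definition}\label{def:sim}
For $m\in\Delta^M$ let $\Theta(m)$ be the set of entry variables $y$ of leveled $p\in\mathcal P$ for which there is a homomorphism $p|P_y\to M$ sending all of $R_y$ to $m$. Let $\Xi(m)$ be the set of pairs $(r,y)$ with $r\in N_R$ such that $y\in\Theta(m')$ for some $r$-successor $m'$ of $m$. Put $m\sim m'$ if $\mathrm{tp}$, $\Theta$ and $\Xi$ agree on $m$ and $m'$.
\end{definition}

If $Q$ has $g$ variables in total, then $\nu\le2^{\,n+g+|N_R|g}=2^{\mathrm{poly}}$.

\subsection{What the memory retains}

From now on $p\in\mathcal P$, $t=t_p$, and $h:p\to F$ is a homomorphism avoiding the core; we derive a contradiction. By Lemma~\ref{lem:levels}, $p$ is leveled. A $t$-edge between non-core nodes joins a parent to a child or two siblings, and these have the same recent history once the $t$-step is removed. So for a non-core node $u$ let the \emph{stem} $\mathrm{st}(u)$ be $u$ without its last letter if $u$ is $t$-entered, and $u$ itself otherwise. A walk that climbs $\mu$ levels and comes back loses two letters of common history per level: one for the non-transitive step and one for passing to the stem.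

\begin{lemma}\label{lem:suffix}
Let $0\le\mu\le k-1$ and let $x_0,\dots,x_l$ be a walk in $p$ with $\lambda(x_0)=\lambda(x_l)$ and $\lambda(x_0)\le\lambda(x_i)\le\lambda(x_0)+\mu$ for all $i$. Then
\[
\mathrm{suf}_{K-2\mu-1}(\mathrm{st}(h(x_0)))=\mathrm{suf}_{K-2\mu-1}(\mathrm{st}(h(x_l))).
\]
\end{lemma}

\begin{proof}
Induction on $\mu$. Write $u_i=h(x_i)$. It suffices to compare $u_i$ and $u_{j}$ for positions $i<j$ of level $\lambda(x_0)$ with no position of that level in between.

\emph{Case $j=i+1$.} The atom joining $x_i$ and $x_j$ keeps the level, so it is a $t$-atom. If it goes to a child edge from $u$ to $\mathrm{suf}_{K-1}(u)\,\ell$, then $u$ is not $t$-entered and the stems are $u$ and $\mathrm{suf}_{K-1}(u)$. If it goes to a sibling edge with common parent $v$, both stems are $\mathrm{suf}_{K-1}(v)$. So the stems have the same $\mathrm{suf}_{K-1}$, hence the same $\mathrm{suf}_{K-2\mu-1}$. For $\mu=0$ only this case occurs.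

\emph{Case $j>i+1$.} Then $\mu\ge1$, the variables $x_{i+1}$ and $x_{j-1}$ have level $\lambda(x_0)+1$, and $p$ has atoms $r(x_i,x_{i+1})$ and $r'(x_j,x_{j-1})$ with $r,r'\in N_R$. The walk $x_{i+1},\dots,x_{j-1}$ satisfies the hypothesis with $\mu-1$ in place of $\mu$. The nodes $u_{i+1}=\mathrm{suf}_K(u_i\ell)$ and $u_{j-1}=\mathrm{suf}_K(u_j\ell')$ are entered by non-transitive roles and equal their stems. With $N=K-2(\mu-1)-1=K-2\mu+1\le K$, induction gives $\mathrm{suf}_N(u_i\ell)=\mathrm{suf}_N(u_j\ell')$, and hence $\mathrm{suf}_{N-1}(u_i)=\mathrm{suf}_{N-1}(u_j)$. As $N-1=K-2\mu\ge3$, the last letters of $u_i$ and $u_j$ agree, so both or neither are $t$-entered. If both are, remove the last letter; if neither is, the nodes are their stems. In both cases the stems have the same $\mathrm{suf}_{N-2}$, and $N-2=K-2\mu-1$.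
\end{proof}

All levels lie within $k-1$ of each other, and for $\mu=k-1$ we have $K-2\mu-1=2$. So two letters survive, exactly what the worked case used:
\begin{equation}\label{eq:two}
x\in P_y,\ \lambda(x)=\lambda(y)\quad\Longrightarrow\quad\mathrm{suf}_2(\mathrm{st}(h(x)))=\mathrm{suf}_2(\mathrm{st}(h(y))).
\end{equation}
If $x$ is an entry variable, $h(x)$ is entered by a non-transitive role and $\mathrm{st}(h(x))=h(x)$.

\subsection{Closing the gaps}

We build a homomorphism to $M$ from the top level down. Statement (B) below is what the level underneath needs in order to attach the part built so far.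

\begin{lemma}\label{lem:pull}
Let $y\in\mathrm{var}(p)$.
\begin{enumerate}
\item[(A)] There is a homomorphism $f:p|P_y\to M$.
\item[(B)] If $y$ is an entry variable, then $y\in\Theta(\mathrm{in}(h(y)))$.
\end{enumerate}
\end{lemma}

\begin{proof}
We prove both by induction on $\max_{P_y}\lambda-\lambda(y)$. Split $P_y$ into $X=\{x\in P_y:\lambda(x)=\lambda(y)\}$ and $U=P_y\setminus X$. For $x\in X$ put
\[
f(x)=\begin{cases}\mathrm{in}(h(x))&\text{if $h(x)$ is $t$-entered,}\\ \mathrm{out}(h(x))&\text{otherwise.}\end{cases}
\]
The value $f(x)$ depends only on the last letter of $h(x)$, and $f(x)\sim\mathrm{in}(h(x))\sim\mathrm{out}(h(x))$.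

\emph{Atoms inside $X$.} For an atom $A(x)$ we have $\mathrm{in}(h(x))\in A^M$ and $A\in\mathrm{cl}$, so $f(x)\in A^M$. A role atom inside $X$ is a $t$-atom $t(x,x')$, and $h(x')$ is $t$-entered, so $f(x')=\mathrm{in}(h(x'))$. For a child edge, $h(x)$ is not $t$-entered and $f(x)=\mathrm{out}(h(x))$; for a sibling edge, $h(x)$ is $t$-entered and $f(x)=\mathrm{in}(h(x))$. In both cases Lemma~\ref{lem:edges} gives $(f(x),f(x'))\in t^M$.

\emph{The shape of the upper parts.} Let $D$ be a component of $p|U$. Take a walk from $y$ to a variable of $D$ with levels at least $\lambda(y)$, let $x$ be its last member of level $\lambda(y)$ and $y'$ the next one. From $y'$ on the walk stays in $U$, so $y'\in D$. Moreover $\lambda(y')=\lambda(y)+1$, and $p$ has an atom $r(x,y')$ with $r\in N_R$. We have $D=P_{y'}$: a walk from $y'$ with levels at least $\lambda(y')$ stays in $U$ and hence in $D$, and conversely $D$ is connected and has levels at least $\lambda(y')$. An atom joining $D$ to $P_y\setminus D$ has its other variable in $X$ and changes the level. So these atoms have the form $r_i(x_i,y_i)$ with $r_i\in N_R$, $x_i\in X$ and $y_i\in R_{y'}$, and $r(x,y')$ is one of them.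

\emph{All attachments of $D$ look alike.} Write $h(y_i)=\mathrm{suf}_{K-1}(h(x_i))\,\ell_i$. By \eqref{eq:two} for $y'$, the nodes $h(y_i)$, which equal their stems, all end in the same two letters. So all $\ell_i$ equal one letter $\ell=(e,(r,C),c,o)$, and all $h(x_i)$ have the same last letter. It follows that $r_i=r$ and $\mathrm{out}(h(x_i))=e$ for all $i$, and that all $f(x_i)$ equal one element $m_1\sim e$.

\emph{Attaching $D$.} Since $P_{y'}\subseteq P_y$ and $\lambda(y')>\lambda(y)$, induction applies to $y'$, and (B) gives $y'\in\Theta(\mathrm{in}(h(y')))$. Now $\mathrm{in}(h(y'))=w(e,r,C)$ is an $r$-successor of $e$, so $(r,y')\in\Xi(e)=\Xi(m_1)$. Hence there are an $r$-successor $m'$ of $m_1$ and a homomorphism $f_D:p|D\to M$ sending $R_{y'}$ to $m'$. Define $f$ on $D$ as $f_D$. The atoms $r(x_i,y_i)$ hold because $f(x_i)=m_1$ and $f(y_i)=m'$. There are no atoms between different components of $p|U$, so doing this for each of them proves (A).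

\emph{Statement (B).} Let $y$ be an entry variable and $x\in R_y\subseteq X$. The nodes $h(x)$ and $h(y)$ equal their stems, so by \eqref{eq:two} they have the same last letter, and they are not $t$-entered. Thus $f(x)=\mathrm{out}(h(y))$ for all $x\in R_y$, and $f$ witnesses $y\in\Theta(\mathrm{out}(h(y)))=\Theta(\mathrm{in}(h(y)))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:size}, \ref{lem:trans} and \ref{lem:model}, $F$ is a model of $\mathcal K$ with $2^{\mathrm{poly}}$ elements. Suppose that some $p=p_q$ has a match $h$ in $F$. By Lemma~\ref{lem:core}, $p\in\mathcal P$ and $h$ avoids the core. For $y$ of minimal level, $P_y=\mathrm{var}(p)$ since $p$ is connected, so Lemma~\ref{lem:pull}(A) gives a match of $p$ in $M$, contrary to the choice of $p_q$. Hence no CQ of $Q$ has a match in $F$.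
\end{proof}

\begin{remark}
Noetherianity is used only to find final witnesses in Lemma~\ref{lem:Z}; without it the theorem fails by Example~\ref{ex:loop}. An answer variable is used only in Lemma~\ref{lem:core}. The restriction to one transitive role is used in the definitions of $\mathrm{st}$ and $f$. If $p$ had atoms $s(x,x')$ and $t(x,x'')$ with two transitive roles, going to a sibling edge for $s$ and a child edge for $t$, then Lemma~\ref{lem:edges} would ask for $f(x)=\mathrm{in}(h(x))$ and $f(x)=\mathrm{out}(h(x))$ at once, and since both edges keep the counter, no level separates them. Different components may mention different transitive roles because $F$ treats all of $N_T$ alike and $\sim$ serves all of $\mathcal P$.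
\end{remark}

\section{Lower bounds}\label{sec:lower}

\subsection{Hardness}

We reduce from a torus tiling problem, which is NExpTime-hard \cite[Sect.~6.1]{BGG}, \cite{Tobies}. An instance consists of a finite nonempty set $\mathbb T$ of tiles, relations $H,V\subseteq\mathbb T^2$, a number $N\ge1$ in unary, and a word $T_0\cdots T_{s-1}$ over $\mathbb T$ with $s\le2^N$, written out. A \emph{tiling} is a map $\tau:\{0,\dots,2^N-1\}^2\to\mathbb T$ with $(\tau(i,j),\tau(i+1,j))\in H$ and $(\tau(i,j),\tau(i,j+1))\in V$ for all $i,j$, addition being modulo $2^N$, and with $\tau(i,0)=T_i$ for $i<s$. If $H=V=\mathbb T^2$, a tiling exists trivially, so we exclude this case. We construct a KB and a UCQ that is entailed, finitely or not, exactly if no tiling exists.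

Let $D=2N$. An \emph{address} is a word $\alpha\in\{0,1\}^D$; bits $1,\dots,N$ encode the first coordinate and bits $N+1,\dots,2N$ the second, most significant first. The TBox generates a binary tree whose leaves are the addresses and carry tiles, and the query detects two neighboring leaves with incompatible tiles. The difficulty is to say that two leaves agree in bit $i$. This is a disjunction, both $0$ or both $1$, and a disjunct needs it for at least $N$ bits at once, so expanding it into the union would take exponentially many CQs. Instead the match itself makes the choice, among individuals of the ABox, and lengths enforce it: in the transitive closure of a tree, a chain of $m$ consecutive $t$-atoms expresses that a path has length at least $m$. Below each leaf we place a marker $P_i^+$ at distance $1+\alpha_i$ and a marker $P_i^-$ at distance $2-\alpha_i$; a lower bound on the first distance bounds $\alpha_i$ from below and one on the second bounds it from above.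

We use a transitive role $t$, a non-transitive role $r$, and concept names $L_0,\dots,L_D$, $B_i^0$, $B_i^1$, $P_i^\pm$, $W_i^\pm$ $(1\le i\le D)$ and the tiles. Write $\exists t^1.C=\exists t.C$ and $\exists t^2.C=\exists t.\exists t.C$.

\medskip\noindent\textbf{TBox.} For $b\in\{0,1\}$ and $1\le i\le D$:
\begin{enumerate}
\item[(T1)] $L_{i-1}\sqsubseteq\exists t.(L_i\sqcap B_i^b)$;
\item[(T2)] $B_i^b\sqsubseteq\forall t.B_i^b$;
\item[(T3)] $L_D\sqsubseteq\bigsqcup_{T\in\mathbb T}T$;
\item[(T4)] $L_D\sqcap B_i^b\sqsubseteq\exists t^{1+b}.P_i^+\sqcap\exists t^{2-b}.P_i^-$;
\item[(T5)] $L_D\sqcap B_1^{\alpha_1}\sqcap\dots\sqcap B_D^{\alpha_D}\sqsubseteq T_j$ for $j<s$, where $\alpha$ is the address of $(j,0)$.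
\end{enumerate}

\noindent\textbf{ABox.} It contains $L_0(a)$ and, for each $i$, each sign $\pm$ and $\delta\in\{1,2\}$, the assertions $t(c^\pm_{i,2},c^\pm_{i,1})$, $t(c^\pm_{i,1},a)$, $W_i^\pm(c^\pm_{i,\delta})$ and $r(c^+_{i,\delta},c^-_{i,3-\delta})$. So $c^\pm_{i,\delta}$ is $\delta$ steps above $a$.

\medskip\noindent\textbf{Query.} Let $\mathrm{Ch}(x,x')$ be a chain of exactly $D+3$ $t$-atoms from $x$ to $x'$ through fresh variables. The gadget $\mathrm{Eq}_i(x,y)$ has fresh variables $w^\pm,u^\pm,v^\pm$, the atom $r(w^+,w^-)$ and, for each sign,
\[
W_i^\pm(w^\pm),\quad \mathrm{Ch}(w^\pm,u^\pm),\ P_i^\pm(u^\pm),\ t(x,u^\pm),\quad \mathrm{Ch}(w^\pm,v^\pm),\ P_i^\pm(v^\pm),\ t(y,v^\pm).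
\]
An $N$-bit number $\beta$ is $\alpha+1$ modulo $2^N$ exactly if, for some $j\in\{0,\dots,N\}$, we have $\alpha_i=\beta_i$ for $1\le i<j$, $\alpha_j=0$ and $\beta_j=1$ if $j\ge1$, and $\alpha_i=1$, $\beta_i=0$ for $j<i\le N$; the value $j=0$ is the wrap-around. Accordingly, for each $(T,T')\in\mathbb T^2\setminus H$ and $0\le j\le N$ the UCQ $Q$ has a CQ with answer variable $z$ and atoms
\begin{itemize}
\item $t(z,x)$, $t(z,y)$, $L_D(x)$, $L_D(y)$, $T(x)$, $T'(y)$;
\item $\mathrm{Eq}_i(x,y)$ for $1\le i<j$ and for $N<i\le2N$;
\item $B_j^0(x)$, $B_j^1(y)$ if $j\ge1$, and $B_i^1(x)$, $B_i^0(y)$ for $j<i\le N$.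
\end{itemize}
The CQs for $V$ are obtained by replacing $H$ by $V$ and exchanging the bit positions $i$ and $N+i$ for $1\le i\le N$. The answer variable is instantiated by $a$. There are at most $2(N+1)|\mathbb T|^2$ CQs with $O(D^2)$ atoms each. Each CQ is connected, since every gadget variable is linked to $x$ or $y$ and these to $z$. So $Q$ is rooted, and $t$ is its only transitive role.

\begin{lemma}\label{lem:tile1}
If a tiling $\tau$ exists, there is a finite model of the KB to which no CQ of $Q$ has a homomorphism.
\end{lemma}

\begin{proof}
Let $G$ be the directed graph consisting of the tree of words in $\{0,1\}^{\le D}$ with root $a$; for each leaf $\alpha$ and each $i$, a path of $1+\alpha_i$ edges from $\alpha$ to a node labeled $P_i^+$ and a path of $2-\alpha_i$ edges to a node labeled $P_i^-$, all through new nodes; and the edges $c^\pm_{i,2}\to c^\pm_{i,1}\to a$. Interpret $t$ as the transitive closure of $G$. Let $L_j$ hold at the words of length $j$, let $B_i^b$ hold at the words of length at least $i$ with $i$-th bit $b$ and at the new nodes below leaves $\alpha$ with $\alpha_i=b$, let leaf $\alpha$ carry exactly the tile $\tau(\alpha)$, and let $W_i^\pm$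 and $r$ consist of what the ABox asserts. Then (T1)--(T4) and the ABox hold by construction, and (T5) holds because its left side is satisfied only by the leaf for $(j,0)$, whose tile is $T_j$.

The graph $G$ is acyclic with at most one path between any two nodes. Each $t$-edge stands for a nonempty path, so the image of a chain $\mathrm{Ch}$ joins two nodes whose path in $G$ has length at least $D+3$. Suppose that a CQ maps to this model, with any value of $z$. Then $x$ and $y$ go to leaves $\alpha,\beta$. Consider a gadget $\mathrm{Eq}_i(x,y)$. The atoms $W_i^\pm(w^\pm)$ and $r(w^+,w^-)$ force $w^+\mapsto c^+_{i,\delta}$ and $w^-\mapsto c^-_{i,3-\delta}$ for some $\delta\in\{1,2\}$, and $u^\pm$ goes to the unique $P_i^\pm$-node below $\alpha$. The two path lengths give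
\[
\delta+D+(1+\alpha_i)\ge D+3,\qquad(3-\delta)+D+(2-\alpha_i)\ge D+3,
\]
that is, $\alpha_i\ge2-\delta$ and $\alpha_i\le2-\delta$. The variables $v^\pm$ give $\beta_i=2-\delta$ in the same way, so $\alpha_i=\beta_i$. A leaf $\gamma$ satisfies $B_i^b$ exactly if $\gamma_i=b$. Hence $\beta$ is the horizontal (or vertical) successor of $\alpha$ and $(\tau(\alpha),\tau(\beta))=(T,T')$ lies outside $H$ (or $V$), a contradiction.
\end{proof}

\begin{lemma}\label{lem:tile2}
If no tiling exists, then $a$ is an answer to $Q$ in every model $M$ of the KB, finite or not.
\end{lemma}

\begin{proof}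
For each address $\alpha$, (T1) yields elements $a^M=v_0,v_1,\dots,v_D$ with $(v_{i-1},v_i)\in t^M$ and $v_i\in(L_i\sqcap B_i^{\alpha_i})^M$. Put $x_\alpha=v_D$. By transitivity $x_\alpha$ is a $t$-successor of $a^M$ and of each $v_i$ with $i<D$, so by (T2) it satisfies $B_i^{\alpha_i}$ for all $i$. Define $\tau(j,0)=T_j$ for $j<s$; this tile holds at the corresponding $x_\alpha$ by (T5), whether or not other tiles hold there too. For every other address let $\tau(\alpha)$ be a tile that holds at $x_\alpha$, which exists by (T3). Since $\tau$ satisfies the initial condition and is not a tiling, there are $\alpha$ and its horizontal (or vertical) successor $\beta$ with $(\tau(\alpha),\tau(\beta))$ outside $H$ (or $V$). Take the CQ for this pair of tiles and for the $j$ describing the increment, and send $z,x,y$ to $a^M,x_\alpha,x_\beta$. The atoms outside the gadgets hold by what was just shown.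

For a gadget $\mathrm{Eq}_i(x,y)$ of this CQ we have $\alpha_i=\beta_i=b$. Let $\delta=2-b$ and send $w^+$ to $c^+_{i,\delta}$ and $w^-$ to $c^-_{i,3-\delta}$. By (T4), each of $x_\alpha,x_\beta$ has a $P_i^+$-element $1+b$ steps and a $P_i^-$-element $2-b$ steps after it along $t$; send $u^\pm$ and $v^\pm$ to these. They are $t$-successors of $x_\alpha$ and $x_\beta$, respectively, by transitivity. The chains run from $w^\pm$ to $a^M$, then $D$ steps to the leaf element, then to the marker, and have lengths
\[
\delta+D+(1+b)=D+3,\qquad(3-\delta)+D+(2-b)=D+3 .
\]
So all atoms of the gadget hold.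
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hard}]
The KB and $Q$ are computable in polynomial time. By Lemmas~\ref{lem:tile1} and \ref{lem:tile2}, nonexistence of a tiling is equivalent to finite entailment of $Q(a)$ and to its unrestricted entailment. Lemma~\ref{lem:tile1} excludes all homomorphisms, whatever the value of $z$, so the same holds for the Boolean query in which $z$ is no longer an answer variable. Completeness follows with Corollary~\ref{cor:upper}.
\end{proof}

\subsection{Size of countermodels}

\begin{proof}[Proof of Proposition~\ref{prop:size}]
Let $\mathcal K_D$ have the inclusions (T1), (T2) and $B_i^0\sqcap B_i^1\sqsubseteq\bot$ for $1\le i\le D$, and the ABox $\{L_0(a)\}$. It has $O(D)$ inclusions of bounded length over names with indices of $O(\log D)$ bits, so its size is $O(D\log D)$. In any model, the elements $x_\alpha$, $\alpha\in\{0,1\}^D$, obtained from (T1) and (T2) as in the proof of Lemma~\ref{lem:tile2} satisfy $B_i^{\alpha_i}$ for all $i$. If $\alpha_i\ne\beta_i$, disjointness of $B_i^0$ and $B_i^1$ gives $x_\alpha\ne x_\beta$; so there are at least $2^D$ elements. The tree $\{0,1\}^{\le D}$, with $t$ the transitive closure of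 its edges and $L_j$, $B_i^b$ as in the proof of Lemma~\ref{lem:tile1}, is a finite model. Interpreting a fresh concept name $X$ as empty shows that the query $X(z)$, with $z$ instantiated by $a$, is not finitely entailed.
\end{proof}

\section{Finite entailment and noetherian models}\label{sec:char}

A transitive role that the query does not mention matters only through the concepts of $\mathrm{cl}$. We may therefore enlarge it to a relation defined by types alone, which Lemma~\ref{lem:noeth} shows to be noetherian.

\begin{proof}[Proof of Theorem~\ref{thm:char}]
If $\bar a$ is an answer in all models in which the transitive roles of $Q$ are noetherian, then it is an answer in all finite models, by Lemma~\ref{lem:noeth}. Conversely, let $M$ be a countermodel in which the transitive roles of $Q$ are noetherian; we find a finite countermodel. Let $\mathrm{cl}$ and $\mathrm{tp}$ be as in Section~\ref{sec:Z}. Let $M'$ agree with $M$, except that every transitive role $t$ not occurring in $Q$ is interpreted by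
\[
t^{M'}=\{(m,m'):\text{for all }\exists t.C\in\mathrm{cl},\ m'\in C^M\cup(\exists t.C)^M\text{ implies }m\in(\exists t.C)^M\}.
\]

We have $t^M\subseteq t^{M'}$: if $(m,m')\in t^M$ and $m'\in C^M$, then $m\in(\exists t.C)^M$, and if $m'\in(\exists t.C)^M$, the same follows by transitivity of $t^M$. The relation $t^{M'}$ is transitive: if it contains $(m,m')$ and $(m',m'')$ and $m''\in C^M\cup(\exists t.C)^M$, then $m'\in(\exists t.C)^M$, hence $m\in(\exists t.C)^M$. Next, $C^{M'}=C^M$ for all $C\in\mathrm{cl}$, by induction on $C$. The only case in which $M'$ differs from $M$ is $\exists t.C$ with $t$ reinterpreted. There $(\exists t.C)^M\subseteq(\exists t.C)^{M'}$ because $t^M\subseteq t^{M'}$, and if $(m,m')\in t^{M'}$ with $m'\in C^{M'}=C^M$, then $m\in(\exists t.C)^M$ by definition. So $M'$ satisfies the inclusions and concept assertions of $\mathcal K$, and the role assertions since roles have only grown. As $Q$ mentions no reinterpreted role, $M'\not\models Q(\bar a)$.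

Membership of $(m,m')$ in $t^{M'}$ depends only on $\mathrm{tp}(m)$ and $\mathrm{tp}(m')$, since $\exists t.C\in\mathrm{cl}$ implies $C\in\mathrm{cl}$. By Lemma~\ref{lem:noeth} with $\theta=\mathrm{tp}$, each reinterpreted role is noetherian. Now all transitive roles are noetherian in $M'$, and Theorem~\ref{thm:main} gives a finite countermodel.

A UCQ without transitive roles is admissible, and the condition on models is then void, so finite and unrestricted entailment coincide.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGG}
B\"orger, Gr\"adel, Gurevich,
\emph{The Classical Decision Problem}, 1997.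

\bibitem{IJMM}
Yazm\'in Ib\'a\~nez-Garc\'ia, Jean Christoph Jung, Vincent Michielini, Filip Murlak,
\emph{Revisiting Conjunctive Query Entailment for $\mathcal S$},
arXiv:2511.07933 (2025).

\bibitem{Tobies}
Tobies, JAIR 12, 2000.

\end{thebibliography}
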